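# Discretized best-response dynamics is asymptotically periodic for almost every payoff matrix

## 1. A piecewise contraction, and the guess that it is always periodic

A population plays a symmetric game with $N\ge 2$ pure strategies. At each time step it computes the best reply to its current mixture and moves a fixed fraction of the way toward it. On each region where the best reply is constant, this map is a contraction with ratio $\lambda<1$. So the natural first guess about the long run is: *whatever the game, every orbit settles onto a periodic orbit, and there are finitely many of these.* We set up the objects and then test the guess by hand.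

Let $A\in\mathbb R^{N\times N}$ be the payoff matrix, with entries $a_{ij}$. A strategy is a point of the simplex $\Delta=\{x\in\mathbb R^N:x_i\ge0,\ \sum_ix_i=1\}$, whose vertices $e_1,\dots,e_N$ are the pure strategies. A best response to $x$ is a pure strategy $e_i$ with $(Ax)_i=\max_j(Ax)_j$. Write
$$M_A(x)=\arg\max_j(Ax)_j\subset\{1,\dots,N\},\qquad R=\{x\in\Delta:|M_A(x)|=1\},\qquad T_A=\Delta\setminus R .$$
Points of $R$ are called regular, and points of $T_A$ are ties. For $x\in R$ let $BR(x)$ be the unique best response. Fix $\lambda\in(0,1)$. The discretized best-response dynamics is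
$$F=F_{A,\lambda}:R\to\Delta,\qquad F(x)=\lambda x+(1-\lambda)BR(x).$$
Since $F$ is undefined at ties, we look at $\hat\Delta=\{x\in\Delta:F^n(x)\in R\text{ for all }n\ge0\}$, the points whose whole forward orbit is defined. A periodic strategy is an $x\in\hat\Delta$ with $F^p(x)=x$ for some $p\ge1$, and $\mathcal O(x)=\{x,\dots,F^{p-1}(x)\}$ is its periodic orbit. A periodic orbit lies in $\hat\Delta$, so it contains no tie.

**Definition (asymptotic periodicity).** The dynamics $F_{A,\lambda}$ is asymptotically periodic if

- (i) $F$ has at most finitely many periodic orbits, and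
- (ii) for every $x\in\hat\Delta$ there is a periodic orbit $\mathcal O$ with $\operatorname{dist}(F^n(x),\mathcal O)\to0$.

Now test the guess for $N=2$. Write $x=(1-u)e_1+ue_2$ with $u\in[0,1]$. Everything depends on the affine function
$$(Ax)_1-(Ax)_2=(1-u)(a_{11}-a_{21})+u(a_{12}-a_{22}). \tag{1}$$
Playing $e_1$ sends $u$ to $\lambda u$, and playing $e_2$ sends $u$ to $\lambda u+1-\lambda$.

If (1) has no zero on $[0,1]$, one strategy is always best, and every orbit converges to that vertex, which is a fixed point. If $A$ is the identity matrix, (1) equals $1-2u$: points with $u<1/2$ go to $e_1$, points with $u>1/2$ go to $e_2$, and there are two fixed points. In both cases the guess is right.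

The interesting case has (1) negative for small $u$ and positive for large $u$, so that the best reply pushes back toward the tie point. Take $\lambda=\tfrac12$ and $A=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Then (1) equals $2u-1$, and
$$u\mapsto \tfrac u2+\tfrac12\,\mathbf 1[u<\tfrac12]\qquad(u\ne\tfrac12).$$
If $0<u<\frac12$, then $F(u)=\frac{u+1}2\in(\frac12,\frac34)$ and $F^2(u)=\frac{u+1}4\in(\frac14,\frac38)$. So the orbit alternates sides forever, and $F^2(u)-\frac13=\frac14(u-\frac13)$. The orbit converges to the periodic orbit $\{\frac13,\frac23\}$. The case $\frac12<u<1$ is symmetric, and $u=0,1$ hit the tie $\frac12$ after one step, so they are not in $\hat\Delta$. The guess is right again. It is also right for the Rock-Paper-Scissors matrix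
$$\begin{pmatrix}0&-a&b\\ b&0&-a\\ -a&b&0\end{pmatrix}\quad(a,b>0),$$
for every $\lambda\in(0,1)$. This is known background for the problem, which comes from José Pedro Gaivão and Telmo Peixe, "Periodic attractor in the discrete time best-response dynamics of the Rock-Paper-Scissors game", arXiv:1912.06831 (2019).

Now move the tie. Keep $\lambda=\frac12$ and take
$$A=\begin{pmatrix}0&2\\1&0\end{pmatrix},\qquad (Ax)_1-(Ax)_2=3u-1 ,$$
so the tie is at $u=\frac13$. If $u\in[0,\frac13)$, then $F(u)=\frac{u+1}2\in[\frac12,\frac23)$ and $F^2(u)=\frac{u+1}4\in[\frac14,\frac13)$, with $F^2(u)-\frac13=\frac14(u-\frac13)$. So the orbit never meets the tie, and $F^{2n}(u)$ increases strictly to $\frac13$. For example, $\frac14\to\frac58\to\frac5{16}\to\frac{21}{32}\to\frac{21}{64}\to\cdots$. If $u>\frac13$, the orbit is halved until it is at most $\frac13$; it either hits $\frac13$, and then $u\notin\hat\Delta$, or drops below it. So every orbit in $\hat\Delta$ enters $[0,\frac13)$, where $F^2$ is strictly increasing along orbits. Hence there is no periodic orbit at all, although $\hat\Delta\supset[0,\frac13)$ is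 not empty. Condition (ii) fails, and so does the guess: the limit cycle $\{\frac13,\frac23\}$ passes through a tie.

This failure is tuned. With $\lambda=\frac12$ and a game of the same type whose tie is at $\theta\in(\frac13,\frac23)$, the set $\{\frac13,\frac23\}$ is an honest periodic orbit. This suggests the corrected guess, which is the conjecture to be settled: *for every $N\ge2$ and every fixed $\lambda\in(0,1)$, the set of $A\in\mathbb R^{N\times N}$ for which $F_{A,\lambda}$ is not asymptotically periodic has Lebesgue measure zero.* It is true.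

## 2. The two theorems, and the dimensions in them

We allow every way of breaking ties by a pure reply. A *pure best-response orbit* is a sequence
$$x_{k+1}=\lambda x_k+(1-\lambda)e_{i_k},\qquad i_k\in M_A(x_k)\quad(k\ge0),$$
with $x_0\in\Delta$ arbitrary. If $x_0\in\hat\Delta$, the only such orbit is $F^k(x_0)$. From the tie $u=\frac13$ of the last example there are several: choosing $e_2$ gives $\frac13\to\frac23\to\frac13$, back at the tie, and choosing $e_1$ gives $\frac13\to\frac16\to\frac7{12}\to\cdots$.

**Theorem 1.** Fix $N\ge2$ and $\lambda\in(0,1)$. There is an open set $\mathcal G\subset\mathbb R^{N\times N}$ whose complement $\mathcal B$ is closed and Lebesgue-null, with packing dimension (hence Hausdorff dimension) at most $N^2-1$, such that for every $A\in\mathcal G$: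

- (a) $F_{A,\lambda}$ is asymptotically periodic.
- (b) There are $n$ and $C$ (depending on $A$) such that every pure best-response orbit, from every $x_0\in\Delta$, has no ties at times $k\ge n$ and satisfies $\operatorname{dist}_{\ell^1}(x_k,\mathcal O)\le C\lambda^k$ for some periodic orbit $\mathcal O\subset\hat\Delta$ of $F$.

**Theorem 2 (sharpness).** For every $N\ge2$ and $\lambda\in(0,1)$, the set $\mathcal N\subset\mathcal B$ of $A$ for which $F_{A,\lambda}$ is not asymptotically periodic has Hausdorff and packing dimension exactly $N^2-1$. It has positive, and in fact non-$\sigma$-finite, measure $\mathcal H^{N^2-1}$.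

Theorem 1 implies the conjecture, since (a) gives $\mathcal N\subset\mathcal B$ and $\mathcal B$ is null.

Here are the notions of size. For bounded $E\subset\mathbb R^D$ let $N_\delta(E)$ be the least number of balls of radius $\delta$ that cover $E$. The upper box dimension is $\overline{\dim}_BE=\limsup_{\delta\to0}\log N_\delta(E)/\log(1/\delta)$. The packing dimension of any $E$ is
$$\dim_PE=\inf\Big\{\sup_l\overline{\dim}_BE_l:\ E\subset\bigcup_{l\in\mathbb N}E_l,\ E_l\text{ bounded}\Big\}.$$
So $\dim_P$ is countably stable (the dimension of a countable union is the supremum of the dimensions), and $\dim_PE\le\overline{\dim}_BE$ for bounded $E$. For example, $\mathbb Q\cap[0,1]$ has upper box dimension $1$, being dense in $[0,1]$, but packing dimension $0$, being a countable union of points. We write $\mathcal H^s$ for the Hausdorff (outer) measure and $\dim_H$ for the Hausdorff dimension. We use the textbook facts that $\dim_HE\le\dim_PE$, that $\mathcal H^s(E)>0$ implies $\dim_HE\ge s$, that on a hyperplane of $\mathbb R^D$ the measure $\mathcal H^{D-1}$ is a positive constant times $(D-1)$-dimensional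 Lebesgue measure, and that every set of finite $\mathcal H^s$ measure lies in a Borel set of the same measure. In particular a hyperplane of $\mathbb R^D$ has packing dimension $D-1$. A set is $\sigma$-finite for $\mathcal H^s$ if it is covered by countably many sets of finite $\mathcal H^s$ measure.

On $\Delta$ we use the $\ell^1$ norm, in which $\operatorname{diam}\Delta=2$. On matrices we use the Frobenius norm $\|A\|$ and open balls $B(A_0,r)$. Put $K=N(N-1)/2$, the number of pairs of strategies.

## 3. Weak words and matrices whose ties die out

An orbit is recorded by the letters it plays. Let $\varphi_i(x)=\lambda x+(1-\lambda)e_i$, and for a word $\omega=\omega_0\dots\omega_{n-1}$ over $\{1,\dots,N\}$ let $\varphi_\omega=\varphi_{\omega_{n-1}}\circ\dots\circ\varphi_{\omega_0}$, so the first letter acts first. For the empty word, $\varphi_\omega$ is the identity. By induction on $n$,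
$$\varphi_\omega(x)=\lambda^nx+p(\omega),\qquad p(\omega)=(1-\lambda)\sum_{l<n}\lambda^{n-1-l}e_{\omega_l}. \tag{2}$$
Indeed, appending a letter $i$ turns $\lambda^nx+p(\omega)$ into $\lambda^{n+1}x+\lambda p(\omega)+(1-\lambda)e_i$. The coordinates of $p(\omega)$ are nonnegative, and their sum is $(1-\lambda)\sum_{l<n}\lambda^{n-1-l}=1-\lambda^n$.

**Definition (weak words).** A word $\omega$ of length $n$ is a weak $n$-word of $(x,A)$ if $\omega_k\in M_A(\varphi_{\omega_0\dots\omega_{k-1}}(x))$ for $0\le k<n$. The set of these words is $\mathcal W_n(x,A)$, and $\mathcal W_n(A)=\bigcup_{x\in\Delta}\mathcal W_n(x,A)$.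

Thus weak words are exactly the initial words of pure best-response orbits. Since $M_A$ is never empty, every weak word extends to longer weak words of the same $(x,A)$. The word "weak" refers to the non-strict inequalities: $\omega\in\mathcal W_n(x,A)$ means that the finitely many inequalities
$$\big(A\varphi_{\omega_0\dots\omega_{k-1}}(x)\big)_{\omega_k}\ge\big(A\varphi_{\omega_0\dots\omega_{k-1}}(x)\big)_{j}\qquad(0\le k<n,\ 1\le j\le N)$$
hold. Both sides are continuous in $(x,A)$, so for fixed $\omega$ the set $\{(x,A):\omega\in\mathcal W_n(x,A)\}$ is closed in $\Delta\times\mathbb R^{N\times N}$. Likewise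
$$\{(x,A):x\in T_A\}=\bigcup_{i\ne j}\{(x,A):(Ax)_i=(Ax)_j\ge(Ax)_l\text{ for all }l\}$$
is a finite union of closed sets, hence closed. We will use this closedness twice for compactness arguments; words given by strict inequalities would not allow that.

What went wrong in the example with tie $\frac13$ was that ties stay relevant forever. So we single out the matrices for which, after some fixed number of steps, ties are out of reach, not only from the actual point but from the whole image $\varphi_\omega(\Delta)$ of the simplex:
$$\mathcal G_n=\{A:\ \varphi_\omega(\Delta)\cap T_A=\emptyset\text{ for all }\omega\in\mathcal W_n(A)\},\qquad \mathcal G=\bigcup_{n\ge1}\mathcal G_n,\qquad \mathcal B=\mathbb R^{N\times N}\setminus\mathcal G .$$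

*Example.* Let $A=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, with tie $u=\frac12$. If $\lambda=\frac13$, then $\varphi_1(\Delta)$ is $[0,\frac13]$ and $\varphi_2(\Delta)$ is $[\frac23,1]$ in the coordinate $u$. Neither contains $\frac12$, so $A\in\mathcal G_1$. If $\lambda=\frac12$, more steps are needed. The weak rule is: play 2 only if $u\le\frac12$, play 1 only if $u\ge\frac12$. Two letters 2 in a row require $u\le\frac12$ and $\frac{u+1}2\le\frac12$, that is $u=0$. The point $0$ is never reached at a later time, since its only preimage under $\varphi_1,\varphi_2$ is $0$ itself, by $\varphi_1$, and at $u=0$ the letter 1 is not allowed. So $22$ occurs only at time $0$, and by symmetry the same holds for $11$. Hence every weak 4-word is one of $1212,2121,2212,1121$. The images of $[0,1]$ are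
$$\varphi_{1212}:\ [\tfrac58,\tfrac{11}{16}],\qquad \varphi_{2121}:\ [\tfrac5{16},\tfrac38],\qquad \varphi_{2212}:\ [\tfrac{11}{16},\tfrac34],\qquad \varphi_{1121}:\ [\tfrac14,\tfrac5{16}],$$
and none contains $\frac12$. So $A\in\mathcal G_4$. No smaller $n$ works: the weak words $1$, $21$, $221$ satisfy $\varphi_1(1)=\varphi_{21}(1)=\varphi_{221}(1)=\frac12$ (the word $221$ is weak from $u=0$, along $0\to\frac12\to\frac34$).

**Lemma 3.** Each $\mathcal G_n$ is open. Hence $\mathcal G$ is open and $\mathcal B$ is closed.

*Proof.* We show that the complement is closed. Let $A_s\to A$ with $A_s\notin\mathcal G_n$. For each $s$ there are a word $\omega^{(s)}$, a point $x_s$ with $\omega^{(s)}\in\mathcal W_n(x_s,A_s)$, and a point $z_s\in\varphi_{\omega^{(s)}}(\Delta)\cap T_{A_s}$. There are finitely many words of length $n$, and $\Delta$ is compact. So after passing to a subsequence the word is a fixed $\omega$, and $x_s\to x$, $z_s\to z$. By the closedness above, $\omega\in\mathcal W_n(x,A)$ and $z\in T_A$. Also $z\in\varphi_\omega(\Delta)$, which is compact. So $A\notin\mathcal G_n$. $\square$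

## 4. Finite memory forces periodicity

**Proposition 4.** Every $A\in\mathcal G$ satisfies (a) and (b) of Theorem 1.

*Proof.* Let $A\in\mathcal G_n$.

**Step 1: the last $n$ letters determine the next one.** The purpose is to replace the orbit by a deterministic map on a finite set. Let $\omega\in\mathcal W_n(A)$. The set $\varphi_\omega(\Delta)$ is connected and contained in $R$. The set $R$ is the disjoint union of the sets $\{x:M_A(x)=\{i\}\}$, which are relatively open in $\Delta$, being given by strict inequalities. So $\varphi_\omega(\Delta)$ lies in one of them, and $BR$ is constant on it, say equal to $e_{\beta(\omega)}$. Put $\Gamma(\omega)=\omega_1\dots\omega_{n-1}\beta(\omega)$.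

Let $(x_k)$ be a pure best-response orbit with letters $i_k$, and let $W_k=i_k\dots i_{k+n-1}\in\mathcal W_n(x_k,A)$. Since $x_{k+n}=\varphi_{W_k}(x_k)\in\varphi_{W_k}(\Delta)$, the point $x_{k+n}$ is not a tie and $i_{k+n}=\beta(W_k)$. Therefore there are no ties at times $\ge n$, and $W_{k+1}=\Gamma(W_k)$ for all $k\ge0$.

**Step 2: the letters are eventually periodic.** By pigeonhole, two of the $|\mathcal W_n(A)|+1$ words $W_0,\dots,W_{|\mathcal W_n(A)|}$ coincide. So there are $k_0\ge0$ and $p\ge1$ with $k_0+p\le|\mathcal W_n(A)|$ and $W_{k_0+p}=W_{k_0}$. Applying $\Gamma$ repeatedly gives $W_{k+p}=W_k$, hence $i_{k+p}=i_k$, for all $k\ge k_0$.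

**Step 3: candidates for the limit cycle.** Periodic letters suggest the limit: the fixed points of one period of the maps. For $k\ge k_0$ let $u_k=i_k\dots i_{k+p-1}$, and let $q_k\in\Delta$ be the unique fixed point of the contraction $\varphi_{u_k}:\Delta\to\Delta$. Since $u_{k+p}=u_k$, we have $q_{k+p}=q_k$. Moreover
$$\varphi_{u_{k+1}}\circ\varphi_{i_k}=\varphi_{i_{k+p}}\circ\varphi_{u_k}=\varphi_{i_k}\circ\varphi_{u_k},$$
because both sides of the first equality apply the letters $i_k,i_{k+1},\dots,i_{k+p}$ in this order. Evaluating at $q_k$ shows that $\varphi_{i_k}(q_k)$ is fixed by $\varphi_{u_{k+1}}$, so $\varphi_{i_k}(q_k)=q_{k+1}$. Since also $x_{k+1}=\varphi_{i_k}(x_k)$, we get $x_{k+1}-q_{k+1}=\lambda(x_k-q_k)$, and hence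
$$\|x_k-q_k\|\le2\lambda^{k-k_0}\le2\lambda^{-|\mathcal W_n(A)|}\lambda^k\qquad(k\ge k_0). \tag{3}$$

**Step 4: the candidates form a true orbit of $F$.** This is what failed in the example with tie $\frac13$, so here we must use $A\in\mathcal G_n$ again. Let $k\ge k_0+n$. For all $j\ge0$,
$$x_{k+jp}\in\varphi_{W_{k-n+jp}}(\Delta)=\varphi_{W_{k-n}}(\Delta),$$
and by (3) and $q_{k+jp}=q_k$ we have $x_{k+jp}\to q_k$ as $j\to\infty$. The set $\varphi_{W_{k-n}}(\Delta)$ is closed, so it contains $q_k$. Hence $q_k\in R$, $BR(q_k)=e_{\beta(W_{k-n})}=e_{i_k}$, and $F(q_k)=\varphi_{i_k}(q_k)=q_{k+1}$. So $\mathcal O=\{q_k:k\ge k_0+n\}$ is a periodic orbit of $F$ in $\hat\Delta$, and since $k\mapsto q_k$ has period $p$ on $k\ge k_0$, it contains $q_k$ for all $k\ge k_0$.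

**Step 5: the rate.** By (3), $\operatorname{dist}(x_k,\mathcal O)\le C\lambda^k$ with $C=2\lambda^{-|\mathcal W_n(A)|}$ for $k\ge k_0$. For $k<k_0\le|\mathcal W_n(A)|$ the right side is at least $2=\operatorname{diam}\Delta$, so the bound holds trivially. This proves (b), with $C$ depending only on $A$. For $x_0\in\hat\Delta$ it gives (ii).

**Step 6: finitely many periodic orbits.** Let $x,x'$ be periodic with periods $p,p'$, and suppose their orbits have the same initial word $W_0\in\mathcal W_n(A)$. All later words are the iterates of $W_0$ under $\Gamma$, so all letters $i_0,i_1,\dots$ agree. Both points are fixed by the contraction $\varphi_{i_0\dots i_{pp'-1}}$, so $x=x'$. Hence there are at most $|\mathcal W_n(A)|$ periodic points, which proves (i). $\square$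

In the example with $\lambda=\frac12$ and tie $\frac12$, the map $\Gamma$ on the four words is $1212\mapsto2121$, $2121\mapsto1212$, $2212\mapsto2121$, $1121\mapsto1212$. Its only cycle has length 2, and the corresponding points are $\frac13$ and $\frac23$.

## 5. Slabs, and why $N^n$ words settle only $\lambda<1/N$

It remains to show that $\mathcal B$ is small. If $A\in\mathcal B$, then for *every* $n$ some image $\varphi_\omega(\Delta)$, with $\omega$ a weak $n$-word, meets a tie. By (2) this image has size of order $\lambda^n$, so $A$ almost satisfies a linear equation in which the initial point no longer appears. The next lemma turns this into a covering.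

**Lemma 5.** Let $A_0\in\mathbb R^{N\times N}$ and $r>0$. There are $C_3,C_4$, depending only on $N,\lambda,A_0,r$, with the following property. If $n\ge1$ and $\mathcal V$ is a set of words of length $n$ with $\mathcal W_n(A)\subset\mathcal V$ for all $A\in B(A_0,r)$, then
$$\operatorname{Leb}\big(\mathcal B\cap B(A_0,r)\big)\le C_3|\mathcal V|\lambda^n,$$
and $\mathcal B\cap B(A_0,r)$ is covered by at most $C_4|\mathcal V|\lambda^{-n(N^2-1)}$ balls of radius $\lambda^n$.

*Proof.* **Step 1: a slab for each bad matrix.** Let $A\in\mathcal B\cap B(A_0,r)$. Since $A\notin\mathcal G_n$, there are $\omega\in\mathcal W_n(A)\subset\mathcal V$ and $x\in\Delta$ such that $\varphi_\omega(x)=\lambda^nx+p(\omega)$ is a tie, so $(e_i-e_j)^\top A(\lambda^nx+p(\omega))=0$ for some $i\ne j$. Hence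
$$|(e_i-e_j)^\top A\,p(\omega)|=\lambda^n|(e_i-e_j)^\top Ax|\le C_1\lambda^n,\qquad C_1=\sqrt2\,(\|A_0\|+r), \tag{4}$$
because $\|e_i-e_j\|_2=\sqrt2$ and $\|x\|_2\le\|x\|_1=1$.

**Step 2: the slab is thin.** The linear functional $A\mapsto(e_i-e_j)^\top A\,p(\omega)$ is the inner product with the matrix $(e_i-e_j)p(\omega)^\top$. Its Euclidean norm is
$$\sqrt2\,\|p(\omega)\|_2\ \ge\ \frac{\sqrt2\,\|p(\omega)\|_1}{\sqrt N}=\frac{\sqrt2\,(1-\lambda^n)}{\sqrt N}\ \ge\ \frac{\sqrt2\,(1-\lambda)}{\sqrt N}.$$
So (4) describes a slab around a hyperplane, of half-width at most $C_2\lambda^n$ with $C_2=C_1\sqrt N/(\sqrt2(1-\lambda))$. There are at most $N^2|\mathcal V|$ choices of $(i,j,\omega)$.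

**Step 3: volume and covering of one slab.** Put $D=N^2$. Choose orthonormal coordinates of $\mathbb R^D$ whose first axis is normal to the slab. The slab intersected with $B(A_0,r)$ lies in a box with one side $2C_2\lambda^n$ and $D-1$ sides $2r$. Its volume is at most $2C_2(2r)^{D-1}\lambda^n$. Cut the box into cubes of side $\lambda^n/\sqrt D$, which have diameter $\lambda^n$ and so lie in balls of radius $\lambda^n$. The number needed is at most
$$\big(2C_2\sqrt D+1\big)\big(2r\sqrt D\,\lambda^{-n}+1\big)^{D-1}\le\big(2C_2\sqrt D+1\big)\big(2r\sqrt D+1\big)^{D-1}\lambda^{-n(D-1)},$$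
since $\lambda^{-n}\ge1$. Multiplying by $N^2|\mathcal V|$ gives both claims. $\square$

The first thing to try is $\mathcal V=$ all words, so $|\mathcal V|=N^n$. Then $\operatorname{Leb}(\mathcal B\cap B(0,r))\le C_3(N\lambda)^n$ for every $n$ and every $r$. If $\lambda<1/N$, this tends to $0$, and $\mathcal B$ is null. If $\lambda\ge1/N$, the bound does not tend to $0$ and says nothing. So the whole problem is the number of words. We need, on balls of matrices, a count $|\mathcal V|$ with $|\mathcal V|\lambda^n\to0$, and for the sharp dimension a count that grows slower than every exponential.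

No such count holds near every matrix. For $A=0$ every strategy is always a best response, so all $N^n$ words are weak words of $A=0$, and any ball around $0$ sees all of them. We are allowed to throw away a null set of centers $A_0$, and the next section says which.

## 6. Non-resonant matrices: each pair ties at most once

Freeze a point $x$ and a matrix $A$. The weak words of $(x,A)$ branch only at ties. How often can the same pair $i,j$ tie along one weak word? A tie at time $k$ with prefix $\omega$ is one linear equation involving $\lambda^kx+p(\omega)$. Two ties of the same pair give two equations, and after scaling, $x$ cancels. What is left is an equation on $A$ alone, taken from a countable list.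

For words $\omega,\omega'$ of lengths $k<k'$ (the empty word is allowed) put
$$d(\omega,\omega')=\lambda^{-k}p(\omega)-\lambda^{-k'}p(\omega').$$
Its coordinate sum is $(\lambda^{-k}-1)-(\lambda^{-k'}-1)=\lambda^{-k}-\lambda^{-k'}\ne0$, so $d(\omega,\omega')\ne0$. For $i\ne j$ the functional $A\mapsto(e_i-e_j)^\top A\,d(\omega,\omega')$ is the inner product with the nonzero matrix $(e_i-e_j)d(\omega,\omega')^\top$, so its kernel is a hyperplane.

**Definition (resonance).** Let $\mathcal Z$ be the union, over all such $(i,j,\omega,\omega')$, of the hyperplanes $\{A:(e_i-e_j)^\top A\,d(\omega,\omega')=0\}$. Matrices in $\mathcal Z$ are called resonant.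

This is a countable union of hyperplanes. So $\mathcal Z$ is null and $\dim_P\mathcal Z=N^2-1$.

*Example.* Let $\lambda=\frac12$ and $A=\begin{pmatrix}0&2\\1&0\end{pmatrix}$. From the tie $u=\frac13$, the word $21$ returns to the tie. Correspondingly, $p(21)=\frac12e_1+\frac14e_2$, and $d(\emptyset,21)=-4p(21)=-(2e_1+e_2)$ gives $A\,d=-(2,2)^\top$, so $(e_1-e_2)^\top A\,d=0$ and $A$ is resonant. Let $w(m)$ be the number of weak $m$-words from $u=\frac13$. After the letter $1$ the point is $\frac16<\frac13$, and we saw that the orbit from there never ties, so this choice contributes one word. After the letter $2$ the orbit goes through $\frac23$, which is not a tie, back to $\frac13$. So $w(m)=1+w(m-2)$ for $m\ge2$, with $w(0)=1$ and $w(1)=2$, and $w$ is unbounded. For non-resonant matrices this cannot happen.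

**Lemma 6.** If $A\notin\mathcal Z$, then $|\mathcal W_m(x,A)|\le N^K$ for all $x\in\Delta$ and all $m\ge1$.

*Proof.* **Step 1: every pair ties at most once along a weak word.** Suppose that along a weak word from $x$ we have $\{i,j\}\subset M_A$ at two times $k<k'$, with prefixes $\omega,\omega'$ of lengths $k,k'$. By (2),
$$(e_i-e_j)^\top A(\lambda^kx+p(\omega))=0=(e_i-e_j)^\top A(\lambda^{k'}x+p(\omega')).$$
Multiply the left equation by $\lambda^{-k}$ and the right one by $\lambda^{-k'}$, and subtract. The terms with $x$ cancel, and $(e_i-e_j)^\top A\,d(\omega,\omega')=0$, contradicting $A\notin\mathcal Z$. Each tie time uses at least one pair, and no pair is used twice, so there are at most $K$ tie times along any weak word.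

**Step 2: a tree with few branchings on each path has few leaves.** The weak words of $(x,A)$ of length at most $m$ form a rooted tree under the prefix order, with the empty word as root. A vertex $\omega$ of length $<m$ has $|M_A(\varphi_\omega(x))|$ children, which is between $1$ and $N$, so the leaves are exactly the words in $\mathcal W_m(x,A)$. A vertex with at least two children is a tie, so by Step 1 every path from the root to a leaf contains at most $K$ branching vertices. We show by induction on $b$ that a finite rooted tree with at most $N$ children at each vertex, and at most $b$ branching vertices on each root-to-leaf path, has at most $N^b$ leaves. If $b=0$, the tree is a path and has one leaf. If $b\ge1$, follow the tree down from the root to the first branching vertex. If there is none, there is one leaf. Otherwise the subtree at each of its at most $N$ children has at most $b-1$ branching vertices on each path, so at most $N^{b-1}$ leaves, and the total is at most $N^b$. Take $b=K$. $\square$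

The bound $N^K$ does not depend on the length $m$, and this is what makes the next argument work.

## 7. Subexponential growth of weak words near a non-resonant matrix

Lemma 6 concerns a single point and a single matrix, while Lemma 5 needs all points and a whole ball of matrices. Two facts bridge this. By closedness, a point and matrix near $(x,A_0)$ see, for a fixed time $m$, only words that $(x,A_0)$ already sees. And by contraction, a small set of points is still small after $m$ steps along any word, so the bound can be applied again. Each block of $m$ steps costs a factor $N^K$, so the growth rate per step is $N^{K/m}$, and $m$ is ours to choose.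

**Proposition 7.** Let $A_0\notin\mathcal Z$ and $\varepsilon>0$. There are $r>0$ and $C$ such that for all $n\ge1$,
$$\Big|\bigcup_{A\in B(A_0,r)}\mathcal W_n(A)\Big|\le Ce^{\varepsilon n}.$$

*Proof.* Choose $m\ge1$ with $N^K\le e^{\varepsilon m}$.

**Step 1: a uniform radius for time $m$.** Let $x\in\Delta$. For each of the finitely many words $\omega\notin\mathcal W_m(x,A_0)$ of length $m$, the set $\{(x',A):\omega\in\mathcal W_m(x',A)\}$ is closed and does not contain $(x,A_0)$, so it misses a neighborhood of $(x,A_0)$. Hence there is $r_x>0$ such that $\|x'-x\|<r_x$, $\|A-A_0\|<r_x$ and $\omega\in\mathcal W_m(x',A)$ imply $\omega\in\mathcal W_m(x,A_0)$. Cover the compact set $\Delta$ by finitely many balls $B(x_s,r_{x_s}/2)$, and let $r=\frac12\min_sr_{x_s}$.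

For $D\subset\Delta$ write $\mathcal W_n(D)=\bigcup_{x\in D,\,A\in B(A_0,r)}\mathcal W_n(x,A)$. Let $D\neq\emptyset$ with $\operatorname{diam}D<r$. Some point of $D$ lies in some $B(x_s,r_{x_s}/2)$, and $r\le r_{x_s}/2$, so $D\subset B(x_s,r_{x_s})$. Therefore $\mathcal W_m(D)\subset\mathcal W_m(x_s,A_0)$, and by Lemma 6
$$|\mathcal W_m(D)|\le N^K\qquad\text{whenever }\operatorname{diam}D<r. \tag{5}$$

**Step 2: iterate over blocks of length $m$.** We claim that $|\mathcal W_{qm}(D)|\le N^{Kq}$ for all $q\ge1$ and all $D$ with $\operatorname{diam}D<r$. For $q=1$ this is (5). Assume it for $q$. Let $\omega\in\mathcal W_{(q+1)m}(x,A)$ with $x\in D$ and $A\in B(A_0,r)$, and write $\omega=\sigma\tau$ with $|\sigma|=m$. Then $\sigma\in\mathcal W_m(D)$, and $\tau\in\mathcal W_{qm}(\varphi_\sigma(x),A)\subset\mathcal W_{qm}(\varphi_\sigma(D))$. Since $\operatorname{diam}\varphi_\sigma(D)=\lambda^m\operatorname{diam}D<r$, the induction hypothesis applies to $\varphi_\sigma(D)$, and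
$$|\mathcal W_{(q+1)m}(D)|\le\sum_{\sigma\in\mathcal W_m(D)}|\mathcal W_{qm}(\varphi_\sigma(D))|\le N^K\cdot N^{Kq}=N^{K(q+1)}.$$

**Step 3: all of $\Delta$ and all lengths.** Cover $\Delta$ by $L$ sets of diameter $<r$. For $n\ge1$ let $q=\lceil n/m\rceil$. Every weak $n$-word extends to a weak $qm$-word of the same $(x,A)$, and distinct words have distinct extensions. So the number of $n$-words in question is at most
$$L\,N^{Kq}\le L\,N^K\big(N^{K/m}\big)^n\le L\,N^Ke^{\varepsilon n}.$$
Take $C=LN^K$. $\square$

## 8. The exceptional set is null, of packing dimension at most $N^2-1$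

*Proof of Theorem 1.* Proposition 4 gives (a) and (b) for $A\in\mathcal G$, and Lemma 3 says that $\mathcal G$ is open. It remains to bound $\mathcal B$.

**Step 1: local bounds.** Let $\varepsilon>0$ with $e^\varepsilon\lambda<1$, and let $A_0\notin\mathcal Z$. Take $r,C$ from Proposition 7, and apply Lemma 5 with $\mathcal V=\bigcup_{A\in B(A_0,r)}\mathcal W_n(A)$. For every $n$,
$$\operatorname{Leb}\big(\mathcal B\cap B(A_0,r)\big)\le C_3C\,(e^\varepsilon\lambda)^n ,$$
and the right side tends to $0$. So $\mathcal B\cap B(A_0,r)$ is null. Also, with $E=\mathcal B\cap B(A_0,r)$,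
$$N_{\lambda^n}(E)\le C_4C\,e^{\varepsilon n}\lambda^{-n(N^2-1)}\qquad(n\ge1).$$
For $\lambda^{n+1}\le\delta<\lambda^n$ we have $N_\delta(E)\le N_{\lambda^{n+1}}(E)$ and $\log(1/\delta)>n|\log\lambda|$, so
$$\overline{\dim}_BE\le\limsup_{n\to\infty}\frac{\log(C_4C)+(n+1)\varepsilon+(n+1)(N^2-1)|\log\lambda|}{n|\log\lambda|}=N^2-1+\frac{\varepsilon}{|\log\lambda|}.$$

**Step 2: from local to global.** For fixed $\varepsilon$, the balls $B(A_0,r)$ with $A_0\notin\mathcal Z$ cover $\mathbb R^{N\times N}\setminus\mathcal Z$. By the Lindelöf property countably many of them do. So $\mathcal B$ is contained in $\mathcal Z$ together with countably many sets $\mathcal B\cap B(A_0,r)$ as in Step 1. All of these are null, hence $\mathcal B$ is null. By countable stability, and since $\dim_P\mathcal Z=N^2-1$,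
$$\dim_P\mathcal B\le N^2-1+\frac{\varepsilon}{|\log\lambda|}.$$
Letting $\varepsilon\to0$ gives $\dim_P\mathcal B\le N^2-1$. $\blacksquare$

With the crude count $N^n$ in place of $Ce^{\varepsilon n}$, the same computation would give only $N^2-1+\log N/|\log\lambda|$. Subexponential growth is what yields the exact exponent.

## 9. Rotation-coded orbits on an edge, and sharpness

A bound of $N^2-1$ would be wasteful if the true exceptional set were smaller. To show that it is not, we look for non-periodic behavior on the edge from $e_1$ to $e_2$, where the dynamics can be $u\mapsto\lambda u+(1-\lambda)\mathbf 1[u<\theta]$, as in Section 1. We want an orbit whose letters follow an irrational rotation. If the 0-1 letters were $\dots,s_{-2},s_{-1}$ in the infinite past, the current position would have to be $u=(1-\lambda)\sum_{l\ge1}\lambda^{l-1}s_{-l}$. So we *define* the position by this formula, with letters read off the rotation, and check that a threshold $\theta$ reproduces the letters.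

Let $\alpha\in(0,1)$ be irrational, and write $\{s\}=s-\lfloor s\rfloor$. For $t\in[0,1)$ put
$$h(t)=(1-\lambda)\sum_{l\ge1}\lambda^{l-1}\,\mathbf 1\big[\{t-l\alpha\}<1-\alpha\big]\in[0,1],\qquad \theta(\alpha)=h(1-\alpha).$$

**Lemma 8.** For irrational $\alpha\in(0,1)$ and $t\in[0,1)$:

- (A) $h(\{t+\alpha\})=\lambda h(t)+(1-\lambda)\mathbf 1[t<1-\alpha]$.
- (B) $h$ is strictly increasing on $[0,1)$. So, with $\theta=\theta(\alpha)$, $h(t)<\theta\iff t<1-\alpha$ and $h(t)=\theta\iff t=1-\alpha$. Moreover $\theta\in(0,1)$.
- (C) $\alpha\mapsto\theta(\alpha)$ is strictly decreasing on the irrational numbers in $(0,1)$.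

*Proof.* **Step 1: the functional equation.** In the series for $h(\{t+\alpha\})$ the $l$-th indicator is $\mathbf 1[\{t-(l-1)\alpha\}<1-\alpha]$. The term $l=1$ is $(1-\lambda)\mathbf 1[t<1-\alpha]$, and the terms $l\ge2$ add up to $\lambda h(t)$. This is (A).

**Step 2: a formula that shows monotonicity.** For real $s$ we have $\mathbf 1[\{s\}<1-\alpha]=1-\lfloor s+\alpha\rfloor+\lfloor s\rfloor$, because $\lfloor s+\alpha\rfloor-\lfloor s\rfloor$ is $1$ if $\{s\}\ge1-\alpha$ and $0$ otherwise. Put $f_l=\lfloor t-l\alpha\rfloor$, so $f_0=\lfloor t\rfloor=0$ and $|f_l|\le l+1$, and all series below converge absolutely. With $s=t-l\alpha$,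
$$h(t)=1+(1-\lambda)\sum_{l\ge1}\lambda^{l-1}(f_l-f_{l-1})
=1+(1-\lambda)\Big(\sum_{l\ge1}\lambda^{l-1}f_l-\sum_{l\ge0}\lambda^{l}f_l\Big).$$
Since $f_0=0$ and $\lambda^{l-1}-\lambda^l=(1-\lambda)\lambda^{l-1}$, this is
$$h(t)=1+(1-\lambda)^2\sum_{l\ge1}\lambda^{l-1}\lfloor t-l\alpha\rfloor. \tag{6}$$

**Step 3: strict monotonicity in $t$.** Each term of (6) is nondecreasing in $t$, and the $l$-th one jumps up at $t=\{l\alpha\}$, with the larger value attained at the jump. Since $\alpha$ is irrational, the points $\{l\alpha\}$ are dense in $[0,1)$. So for $t<t'$ there is $l$ with $t<\{l\alpha\}\le t'$, and $h(t)<h(t')$. The two equivalences in (B) follow. Also $0\le h(0)<h(1-\alpha)=\theta<h(1-\alpha/2)\le1$, so $\theta\in(0,1)$.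

**Step 4: strict monotonicity in $\alpha$.** Setting $t=1-\alpha$ in (6),
$$\theta(\alpha)=1+(1-\lambda)^2\sum_{l\ge1}\lambda^{l-1}\lfloor1-(l+1)\alpha\rfloor .$$
Let $\alpha<\alpha'$. Each term for $\alpha'$ is at most the one for $\alpha$. For $l$ with $(l+1)(\alpha'-\alpha)>1$ the arguments differ by more than $1$, so the floors differ strictly. Hence $\theta(\alpha')<\theta(\alpha)$. $\square$

For $\theta\in(0,1)$ let $S_\theta$ be the set of matrices $A$ with
$$(1-\theta)(a_{21}-a_{11})=\theta(a_{12}-a_{22}),\qquad a_{12}>a_{22},\qquad a_{k1}<a_{11},\ a_{k2}<a_{12}\quad(3\le k\le N).$$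
The equation defines a hyperplane of $\mathbb R^{N\times N}$, and the inequalities cut out a relatively open subset. It is nonempty: take $a_{11}=a_{22}=0$, $a_{21}=\theta$, $a_{12}=1-\theta$, $a_{k1}=a_{k2}=-1$ for $k\ge3$, and all other entries $0$. So $S_\theta$ is a Borel set with $\mathcal H^{N^2-1}(S_\theta)>0$.

**Proposition 9.** For every irrational $\alpha\in(0,1)$ we have $S_{\theta(\alpha)}\subset\mathcal N$.

*Proof.* Let $\theta=\theta(\alpha)$ and $A\in S_\theta$.

**Step 1: the dynamics on the edge.** Put $c=(a_{12}-a_{22})+(a_{21}-a_{11})$. The defining equation gives $a_{21}-a_{11}=c\theta$ and $a_{12}-a_{22}=c(1-\theta)$, and $c>0$ because $a_{12}>a_{22}$ and $\theta<1$. For $x=(1-u)e_1+ue_2$, equation (1), which holds for every $N$ at points of this edge, becomes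
$$(Ax)_1-(Ax)_2=-(1-u)c\theta+uc(1-\theta)=c(u-\theta).$$
For $k\ge3$ we have $(Ax)_k=(1-u)a_{k1}+ua_{k2}<(1-u)a_{11}+ua_{12}=(Ax)_1$, so $e_k$ is never a best response on the edge. Hence on the edge $BR=e_2$ if $u<\theta$, $BR=e_1$ if $u>\theta$, and there is a tie exactly at $u=\theta$. The dynamics is
$$u\mapsto\lambda u+(1-\lambda)\mathbf 1[u<\theta]\qquad(u\ne\theta).$$

**Step 2: an orbit that follows the rotation.** Choose $t\in[0,1)$ outside the countable set $\{\{-j\alpha\}:j\ge1\}$. Then $\{t+k\alpha\}\ne1-\alpha$ for all $k\ge0$, since equality would give $t+(k+1)\alpha\in\mathbb Z$, that is $t=\{-(k+1)\alpha\}$. By Lemma 8(B), $h(\{t+k\alpha\})\ne\theta$, and $h(\{t+k\alpha\})<\theta$ exactly when $\{t+k\alpha\}<1-\alpha$. Using Lemma 8(A) at each step, the orbit of $u=h(t)$ is $h(\{t+k\alpha\})$, $k\ge0$, and it never meets a tie. So the corresponding point $x$ lies in $\hat\Delta$. Put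
$$s_k=\mathbf 1[\{t+k\alpha\}<1-\alpha],$$
so $s_k=1$ if the best response at time $k$ is $e_2$, and $s_k=0$ if it is $e_1$.

**Step 3: the letters are not eventually periodic.** As in Step 2 of Lemma 8, $1-s_k=\lfloor t+(k+1)\alpha\rfloor-\lfloor t+k\alpha\rfloor$. Summing over $0\le k<n$, the number of zeros among $s_0,\dots,s_{n-1}$ is $\lfloor t+n\alpha\rfloor$. So zeros have frequency $\lim_n\frac1n\lfloor t+n\alpha\rfloor=\alpha\notin\mathbb Q$. In an eventually periodic sequence this frequency is rational, so $(s_k)$ is not eventually periodic.

**Step 4: convergence to a periodic orbit would force periodic letters.** Suppose $\operatorname{dist}(F^k(x),\mathcal O)\to0$ for a periodic orbit $\mathcal O\subset\hat\Delta$. The set $\mathcal O\subset R$ is finite, and the sets $\{M_A=\{i\}\}$ are relatively open. So there is $\eta>0$ such that for each $o\in\mathcal O$ the best response is constant, equal to $BR(o)$, on the $\eta$-neighborhood of $o$ in $\Delta$. Pick $k$ and $o\in\mathcal O$ with $\|F^k(x)-o\|<\eta$. Then $F^k(x)$ and $o$ have the same best response, so $\|F^{k+1}(x)-F(o)\|=\lambda\|F^k(x)-o\|<\eta$,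 and $F(o)\in\mathcal O$. By induction $F^{k+l}(x)$ and $F^l(o)$ have the same best response for all $l\ge0$. The best responses along the periodic orbit of $o$ are periodic, so $(s_k)$ is eventually periodic, which contradicts Step 3. Hence (ii) fails for $x$, and $A\in\mathcal N$. $\square$

*Proof of Theorem 2.* **Step 1: the dimension.** By Proposition 9, $\mathcal H^{N^2-1}(\mathcal N)\ge\mathcal H^{N^2-1}(S_{\theta(\alpha)})>0$ for any irrational $\alpha\in(0,1)$, so $\dim_H\mathcal N\ge N^2-1$. By Theorem 1,
$$N^2-1\le\dim_H\mathcal N\le\dim_P\mathcal N\le\dim_P\mathcal B\le N^2-1 ,$$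
so both dimensions of $\mathcal N$ equal $N^2-1$.

**Step 2: non-$\sigma$-finiteness.** Here we use uncountably many hyperplane pieces at once. The sets $S_\theta$ are pairwise disjoint, because $\theta=(a_{21}-a_{11})/c$ is determined by $A\in S_\theta$. By Lemma 8(C) the values $\theta(\alpha)$, for $\alpha\in(0,1)$ irrational, form an uncountable set $\Theta$. Suppose $\mathcal N\subset\bigcup_{l\in\mathbb N}E_l$ with $\mathcal H^{N^2-1}(E_l)<\infty$. Enlarging each $E_l$ to a Borel set of the same measure, we may assume that $E_l$ is Borel. For fixed $l$ and each integer $q\ge1$, the disjoint Borel sets $E_l\cap S_\theta$ satisfy $\mathcal H^{N^2-1}(E_l\cap S_\theta)>1/q$ for at most $q\,\mathcal H^{N^2-1}(E_l)$ values of $\theta$. So $\mathcal H^{N^2-1}(E_l\cap S_\theta)>0$ for only countably many $\theta$. Taking all $l$ together, there is $\theta\in\Theta$ with $\mathcal H^{N^2-1}(E_l\cap S_\theta)=0$ for every $l$. Since $S_\theta\subset\mathcal N\subset\bigcup_lE_l$, this gives $\mathcal H^{N^2-1}(S_\theta)=0$, a contradiction. So $\mathcal N$ is not $\sigma$-finite for $\mathcal H^{N^2-1}$. $\blacksquare$
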